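\title{Lipschitz-volume rigidity for metric manifolds without a condition on porous sets}

\begin{abstract}
Let $M$ be a closed, oriented, connected Riemannian $n$-manifold and let $X$ be a metric space homeomorphic to a closed, oriented, connected $n$-manifold with the same Hausdorff $n$-measure as $M$. We prove that every $1$-Lipschitz map $X\to M$ of non-zero degree is an isometric homeomorphism. For $n\ge 3$ this removes the assumption that porous sets in $X$ have measure zero. The proof studies the image of $X$ in $M\times\mathbb{R}$ under the given map and a distance function, and it uses that all maps homotopic to the given one are surjective. It also yields a characterization of the equality case for arbitrary compact metric spaces $X$, and it applies to targets with a continuous reversible Finsler metric.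
\end{abstract}

\section{Introduction}\label{sec:intro}

A $1$-Lipschitz map does not increase the Hausdorff $n$-measure $\mathcal{H}^n$. If $f\colon X\to M$ is a $1$-Lipschitz map from a metric space onto a closed Riemannian $n$-manifold, then $\mathcal{H}^n(X)\ge\mathcal{H}^n(M)$, and it is natural to ask about the case of equality: a map that shortens some distance ought to lose volume, so must $f$ be an isometry? When $X$ is itself Riemannian, there is an obvious first step. The map $f$ is differentiable almost everywhere, the singular values of $df$ are at most $1$, and the area formula forces their product to be $1$, so $df$ is a linear isometry almost everywhere. When $X$ is only a metric space, there is no differential to start from. Moreover, surjectivity alone is too weak a hypothesis (Examples~\ref{ex:cantor} and~\ref{ex:cut}), and one asks instead that $X$ be a manifold and that $f$ have non-zero degree.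

A Borel subset $A$ of a metric space $X$ is called \emph{porous} if for each $x\in A$ there are $\epsilon>0$ and points $x_k\ne x$ with $x_k\to x$ and $d(x_k,A)\ge\epsilon\,d(x_k,x)$ for all $k$. In words, near each of its points $A$ has holes whose size is comparable to their distance from the point. The following is known. Let $n\ge3$, let $M$ be a closed, oriented, connected Riemannian $n$-manifold, and let $X$ be a metric space homeomorphic to a closed, oriented, connected smooth $n$-manifold. If $\mathcal{H}^n(X)=\mathcal{H}^n(M)$ and porous sets in $X$ have measure zero, then every $1$-Lipschitz map $X\to M$ of non-zero degree is an isometric homeomorphism. For $n=2$ the analogous statement is known to hold without the assumption on porous sets. Marti~\cite{Marti} writes: ``We do not know whether the condition on porous sets in $X$ is really necessary.''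

The condition follows from the conclusion. In a Riemannian manifold, the ball of radius $\epsilon\,d(x_k,x)$ about $x_k$ misses $A$ and fills a fixed proportion of the ball of radius $2d(x_k,x)$ about $x$; so a porous set has no density point and is null by the Lebesgue density theorem. The problem is therefore whether the condition is implied by the remaining hypotheses. We show that it is, in every dimension.

Throughout, $\mathcal{H}^n$ is normalized so that it equals Lebesgue measure $\mathcal{L}^n$ on Euclidean $\mathbb{R}^n$, and a Riemannian manifold carries its Riemannian distance, so that $\mathcal{H}^n$ is its volume.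

\begin{theorem}\label{thm:A}
Let $n\ge1$, let $M$ be a closed, oriented, connected Riemannian $n$-manifold, and let $X$ be a metric space homeomorphic to a closed, oriented, connected $n$-manifold, with $\mathcal{H}^n(X)=\mathcal{H}^n(M)$. Then every $1$-Lipschitz map $f\colon X\to M$ of non-zero degree is an isometric homeomorphism.
\end{theorem}

The degree enters the proof only through one consequence. We call a continuous map $f\colon X\to M$ \emph{essential} if every continuous map homotopic to $f$ is surjective. With this notion $X$ may be any compact metric space.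

\begin{theorem}\label{thm:B}
Let $M$ be a closed connected Riemannian $n$-manifold, $n\ge1$, orientable or not, let $X$ be a compact metric space, and let $f\colon X\to M$ be a $1$-Lipschitz map. The following are equivalent:
\begin{enumerate}
\item[(1)] $f$ is essential and $\mathcal{H}^n(X)\le\mathcal{H}^n(M)$;
\item[(2)] there is a distance-preserving map $G\colon M\to X$ with $f\circ G=\mathrm{id}_M$ and $\mathcal{H}^n(X\setminus G(M))=0$.
\end{enumerate}
In that case $G$ is the only continuous map with $f\circ G=\mathrm{id}_M$, the set $G(M)$ is the support of $\mathcal{H}^n$ on $X$, and $f$ is an isometric homeomorphism if and only if every non-empty open subset of $X$ has positive $\mathcal{H}^n$-measure.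
\end{theorem}

A \emph{continuous reversible Finsler metric} on a smooth manifold $M$ is a continuous function $\mathbf{F}\colon TM\to[0,\infty)$ that is a norm on each tangent space. The distance $d(y,y')$ is the infimum of the lengths $\int\mathbf{F}(\gamma')$ of piecewise $C^1$ curves $\gamma$ from $y$ to $y'$.

\begin{theorem}\label{thm:C}
Theorems~\ref{thm:A} and~\ref{thm:B} remain true if $M$ is a closed connected smooth manifold with a continuous reversible Finsler metric.
\end{theorem}

A Riemannian metric is the special case $\mathbf{F}(\xi)=|\xi|$. We give one proof for all three theorems; a reader interested only in the Riemannian case may take every norm $N$ below to be an inner product norm.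

\subsection*{The method}
Equality of volumes makes $f$ injective over a set $Y\subset M$ of full measure, so there is an inverse $g\colon Y\to X$, and the task is to show that $g$ is $1$-Lipschitz. Since nothing is known about the small-scale geometry of $X$, we replace $g$ by real functions: $g$ is $1$-Lipschitz as soon as $v=u\circ g$ is $1$-Lipschitz for every distance function $u=d(x_0,\cdot)$. Up to a null set, the graph of $v$ is the compact set $(f,u)(X)\subset M\times\mathbb{R}$. In a chart this is a subset of $\mathbb{R}^{n+1}$ of finite $\mathcal{H}^n$-measure, to which Euclidean geometric measure theory applies. Three things could prevent $v$ from being $1$-Lipschitz: the graph could have an unrectifiable part, so that $v$ has no derivative; the derivative could be too large; or $v$ could have jumps or other singular variation that its pointwise derivative does not see. The second is excluded by counting volume (Section~\ref{sec:slope}). The first and the third are excluded by one device: move $f(x)$ by a small amount proportional to $u(x)$. The new map is homotopic to $f$, hence still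 onto, and $X$ has no volume to spare (Sections~\ref{sec:rect} and~\ref{sec:weak}). Section~\ref{sec:circle} shows all three mechanisms on the circle.

\section{The circle}\label{sec:circle}

Let $M=\mathbb{R}/\mathbb{Z}$, so $\mathcal{H}^1(M)=1$. Theorem~\ref{thm:A} has a short direct proof here. Two points $x\ne x'$ cut the circle $X$ into closed arcs $\alpha,\beta$. Each has $\mathcal{H}^1$-measure at least $d(x,x')$, because the $1$-Lipschitz function $d(x,\cdot)$ maps it onto a set containing $[0,d(x,x')]$. Since $f$ is onto,
\[
1\le \mathcal{H}^1(f(\alpha))+\mathcal{H}^1(f(\beta))-\mathcal{H}^1(f(\alpha)\cap f(\beta))\le \mathcal{H}^1(\alpha)+\mathcal{H}^1(\beta)=1 .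
\]
So $f(\alpha)$ and $f(\beta)$ are connected compact sets of lengths $\mathcal{H}^1(\alpha),\mathcal{H}^1(\beta)>0$ that cover $M$ with null overlap: they are complementary arcs with common endpoints $p\ne q$, and $f(x),f(x')\in\{p,q\}$. If $f(x)=f(x')$, then $f|_\alpha$ and $f|_\beta$ are loops in arcs and $\deg f=0$. Otherwise $d(f(x),f(x'))=\min(\mathcal{H}^1(\alpha),\mathcal{H}^1(\beta))\ge d(x,x')$. This argument rests on the fact that $\mathcal{H}^1$ of a connected set bounds its diameter, which fails for $\mathcal{H}^n$ with $n\ge2$. We now describe the argument that does extend.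

Let $X$ be a compact metric space with $\mathcal{H}^1(X)=1$, let $f\colon X\to\mathbb{R}/\mathbb{Z}$ be $1$-Lipschitz and onto, and let $u\colon X\to\mathbb{R}$ be $1$-Lipschitz. For $t\in\mathbb{R}$ the \emph{tilted map} $f_t=f+tu \bmod 1$ is $(1+|t|)$-Lipschitz and homotopic to $f$ through $f_{\tau t}$, $\tau\in[0,1]$. It projects the set $(f,u)(X)$ in the cylinder $M\times\mathbb{R}$ to $M$ along slanted lines. If $f$ is essential, every $f_t$ is onto.

\subsection*{Large slope}
Suppose that $f$ maps a Borel set $A\subset X$ into a short arc, with coordinate $y$, and that $u=af+c$ on $A$ with $|a|>1$. Then $d(x,x')\ge|u(x)-u(x')|=|a|\,d(f(x),f(x'))$ on $A$, so $\mathcal{H}^1(f(A))\le|a|^{-1}\mathcal{H}^1(A)$. As $f$ is onto, $1\le|a|^{-1}\mathcal{H}^1(A)+1-\mathcal{H}^1(A)$, which forces $\mathcal{H}^1(A)=0$.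

\subsection*{Unrectifiable pieces}
Suppose that $S\subset X$ is a Borel set with $\mathcal{H}^1(f_t(S))=0$ for a sequence of $t\to0$. If these $f_t$ are onto, then $1\le\mathcal{H}^1(f_t(X\setminus S))\le(1+|t|)(1-\mathcal{H}^1(S))$, and $\mathcal{H}^1(S)=0$ in the limit. The next example shows a set that is detected in this way and is invisible to the volume count for $f$ alone.

\begin{example}\label{ex:cantor}
For a digit $j\in\{0,1,2,3\}$ let $e(j)\in\{0,1\}$ be its parity, and let
\[
X=\Big\{\Big(\sum_{k\ge1}j_k4^{-k},\ \sum_{k\ge1}e(j_k)4^{-k}\Big): j_k\in\{0,1,2,3\}\Big\}\subset\mathbb{R}^2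
\]
with the maximum norm. Let $f(y,s)=y\bmod1$ and $u(y,s)=s$. The set $X$ is compact, and $f$ is $1$-Lipschitz and onto. Fixing the first $m$ digits confines a point to a rectangle of width $4^{-m}$ and height $4^{-m}/3$, so $X$ is covered by $4^m$ sets of diameter at most $4^{-m}$ and $\mathcal{H}^1(X)\le1$; hence $\mathcal{H}^1(X)=1$. The map $f$ is not injective: the digit strings $1000\ldots$ and $0333\ldots$ give the points $(\frac14,\frac14)$ and $(\frac14,\frac1{12})$.

The set $A_t=\{y+ts:(y,s)\in X\}$ is the union of the $4^m$ sets $c+4^{-m}A_t$, where $c=\sum_{k\le m}(j_k+t\,e(j_k))4^{-k}$ runs over the words of length $m$. For $m\ge2$, the words $10\ldots0$ and $03\ldots3$ give $c=(1+t)/4$ and $c=(3+t)\sigma_m$ with $\sigma_m=\sum_{k=2}^m4^{-k}$. Since $3\sigma_m=\frac14-4^{-m}$, these agree for $t=t_m=-4^{-m}/(\frac14-\sigma_m)$, and $t_m\to0$. For $t=t_m$ at most $4^m-1$ of the sets are distinct, so $\mathcal{L}^1(A_t)\le(1-4^{-m})\mathcal{L}^1(A_t)$ and $A_t$ is null. An arbitrarily small tilt thus sends all of $X$ to a null set, and $f$ is not essential.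
\end{example}

In general there is no such arithmetic, and the Besicovitch--Federer projection theorem supplies the directions $t$.

\subsection*{Jumps}
Suppose now that, outside a null subset of $X$, we have $u=v\circ f$, where $v$ agrees on countably many disjoint Borel pieces covering almost all of $M$ with $C^1$ functions of slope at most $1$; write $v'$ for these slopes. On each piece $f_t$ factors through $y\mapsto y+tv(y)$. If $f_t$ is onto, the area formula gives, for $|t|\le1$,
\[
1\le\int_M|1+tv'|\,dy=1+t\int_Mv'\,dy .
\]
Using both signs of $t$, we get $\int_Mv'\,dy=0$. This is the identity $\int v\zeta'=-\int v'\zeta$, which defines the weak derivative, for the test function $\zeta=1$. Other test functions are reached by moving along the vector field $\zeta\,\partial_y$ instead of $\partial_y$.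

\begin{example}\label{ex:cut}
Let $X$ be the disjoint union of the arcs $I_1=[0,\frac12]$ and $I_2=[\frac12,1]$, each with the metric of $\mathbb{R}/\mathbb{Z}$, and put $d(x,x')=\frac12$ for $x\in I_1$, $x'\in I_2$. The obvious map $f\colon X\to\mathbb{R}/\mathbb{Z}$ is $1$-Lipschitz and onto, $\mathcal{H}^1(X)=1$, and $f$ is not injective. Let $u$ be the distance from $0\in I_1$. Then $v(y)=y$ on $(0,\frac12)$ and $v=\frac12$ on $(\frac12,1)$: the slope is at most $1$, but $v$ jumps at $0$, and $\int v'=\frac12$. For $-1<t<0$ we have $f_t(I_1)=[0,\frac{1+t}2]$ and $f_t(I_2)=[\frac{1+t}2,1+\frac t2]$, so the tilt opens a gap of length $|t|/2$ at the jump.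

The same construction works in every dimension. Let $X$ be the disjoint union of two closed hemispheres of $S^n$, each with the metric of $S^n$, at mutual distance $\pi$. The obvious map $X\to S^n$ is $1$-Lipschitz, surjective and volume preserving, but not injective. So in Theorem~\ref{thm:B} ``essential'' cannot be replaced by ``surjective''.
\end{example}

\section{Preliminaries}\label{sec:prelim}

\subsection{Hausdorff measure}
Let $\omega_n$ be the volume of the Euclidean unit ball. For a subset $A$ of a metric space, $\mathcal{H}^n_\delta(A)$ is the infimum of $\sum_j\omega_n(\operatorname{diam}C_j/2)^n$ over countable covers of $A$ by sets of diameter at most $\delta$, and $\mathcal{H}^n(A)=\sup_{\delta>0}\mathcal{H}^n_\delta(A)$. This is an outer measure, it is countably additive on Borel sets, and every set lies in a Borel set of the same measure. An $L$-Lipschitz map $h$ defined on $A$ satisfies $\mathcal{H}^n(h(A))\le L^n\mathcal{H}^n(A)$.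

For a norm $N$ on $\mathbb{R}^n$ let $B_N=\{N\le1\}$, let $N^*(a)=\max\{a\cdot\xi:\xi\in B_N\}$ be the dual norm, and let $\mathcal{H}^n_N$ be the Hausdorff measure of $(\mathbb{R}^n,N)$. The next lemma says that a norm with a smaller unit ball has a larger Hausdorff measure.

\begin{lemma}\label{lem:norm}
For every norm $N$ on $\mathbb{R}^n$ we have $\mathcal{H}^n_N=\dfrac{\omega_n}{\mathcal{L}^n(B_N)}\,\mathcal{L}^n$.
\end{lemma}

\begin{proof}
Lower bound. Let $T\ne\emptyset$ have $N$-diameter $r<\infty$. Then $\frac12(\overline T-\overline T)\subset\frac r2B_N$. The Brunn--Minkowski inequality $\mathcal{L}^n(P+Q)^{1/n}\ge\mathcal{L}^n(P)^{1/n}+\mathcal{L}^n(Q)^{1/n}$ for non-empty compact sets, applied to $P=\frac12\overline T$ and $Q=-\frac12\overline T$, gives $\mathcal{L}^n(T)\le(r/2)^n\mathcal{L}^n(B_N)$. Summing over a cover $(C_j)$ of a set $A$, we get $\mathcal{L}^n(A)\le\omega_n^{-1}\mathcal{L}^n(B_N)\sum_j\omega_n(\operatorname{diam}_NC_j/2)^n$, hence $\mathcal{L}^n(A)\le\omega_n^{-1}\mathcal{L}^n(B_N)\mathcal{H}^n_N(A)$.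

Upper bound. Let $\Omega$ be open with $\mathcal{L}^n(\Omega)<\infty$ and let $\delta>0$. By the Vitali covering theorem there are disjoint closed $N$-balls in $\Omega$ of radii $r_j\le\delta/2$ that cover $\Omega$ up to an $\mathcal{L}^n$-null set. That set is $\mathcal{H}^n_N$-null because $N$ is comparable to the Euclidean norm. The balls contribute $\sum_j\omega_nr_j^n\le\omega_n\mathcal{L}^n(\Omega)/\mathcal{L}^n(B_N)$, since a ball of radius $r_j$ has Lebesgue measure $r_j^n\mathcal{L}^n(B_N)$. Let $\delta\to0$. The bound for arbitrary sets follows from the outer regularity of $\mathcal{L}^n$.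
\end{proof}

\subsection{Three theorems of geometric measure theory}
\begin{enumerate}
\item[(F1)] \emph{Area formula.} If $h\colon\Omega\to\mathbb{R}^n$ is $C^1$ on an open set $\Omega\subset\mathbb{R}^n$, $D\subset\Omega$ is Borel and $\rho\ge0$ is a Borel function on $\mathbb{R}^n$, then $\int_D\rho(h(x))|\det Dh(x)|\,dx=\int\rho(z)\,\#(D\cap h^{-1}(z))\,dz\ge\int_{h(D)}\rho\,dz$. In particular $h$ maps $\{\det Dh=0\}$ to a null set.
\item[(F2)] \emph{$C^1$ approximation} \cite[3.1.16]{Federer}. If $h\colon\mathbb{R}^n\to\mathbb{R}^{n+1}$ is Lipschitz and $\varepsilon>0$, there is a $C^1$ map $h'$ with $\mathcal{L}^n(\{h\ne h'\})<\varepsilon$.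
\item[(F3)] \emph{Besicovitch--Federer projection theorem} \cite[3.3]{Federer}. A Borel set $E\subset\mathbb{R}^{n+1}$ is \emph{purely $n$-unrectifiable} if $\mathcal{H}^n(E\cap h(\mathbb{R}^n))=0$ for every Lipschitz map $h\colon\mathbb{R}^n\to\mathbb{R}^{n+1}$. If in addition $\mathcal{H}^n(E)<\infty$, then for almost every unit vector $e\in S^n$ the orthogonal projection $\pi_e$ onto the hyperplane $e^\perp$ satisfies $\mathcal{H}^n(\pi_e(E))=0$.
\end{enumerate}

\subsection{Finsler manifolds}
From now on $M$ is a closed connected smooth $n$-manifold, $n\ge1$, with a continuous reversible Finsler metric $\mathbf{F}$ and distance $d$. For a covector $\lambda$ at $y$ let $\mathbf{F}^*(\lambda)$ be the dual norm, so that $|\lambda(\xi)|\le\mathbf{F}^*(\lambda)\mathbf{F}(\xi)$. By compactness $\mathbf{F}$ is comparable to any smooth Riemannian norm, so $d$ is bi-Lipschitz to a Riemannian distance and induces the manifold topology. At small scales $M$ is almost isometric to a normed space.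

\begin{lemma}\label{lem:chart}
Let $p\in M$, let $\chi$ be a smooth chart near $p$ with $\chi(p)=0$, and let $N$ be the norm on $\mathbb{R}^n$ with $N(d\chi_p\xi)=\mathbf{F}(\xi)$ for $\xi\in T_pM$. For $\eta\in(0,1)$ and all sufficiently small $r>0$, the ball $\{N<r\}$ lies in the image of $\chi$ and $O=\chi^{-1}(\{N<r\})$ satisfies:
\begin{enumerate}
\item[(a)] $(1+\eta)^{-1}N(d\chi\,\xi)\le\mathbf{F}(\xi)\le(1+\eta)N(d\chi\,\xi)$ for tangent vectors $\xi$ at points of $O$;
\item[(b)] $(1+\eta)^{-1}N(\chi(y)-\chi(y'))\le d(y,y')\le(1+\eta)N(\chi(y)-\chi(y'))$ for $y,y'\in O$.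
\end{enumerate}
\end{lemma}

\begin{proof}
In the chart, $\mathbf{F}$ is a continuous function of the point and of a vector in the compact sphere $\{N=1\}$, and it equals $1$ at the point $0$. So for small $r$ the closed ball $\{N\le3r\}$ lies in the image of $\chi$ and the inequalities (a) hold on its preimage $O'$. Let $y,y'\in O$. The straight segment in the chart gives the upper bound in (b). A curve from $y$ to $y'$ inside $O'$ has length at least $(1+\eta)^{-1}\int N((\chi\circ\gamma)')\ge(1+\eta)^{-1}N(\chi(y)-\chi(y'))$. A curve that leaves $O'$ first runs inside $O'$ from $y$ to a point with $N\circ\chi=3r$, so its length is at least $(1+\eta)^{-1}2r>(1+\eta)^{-1}N(\chi(y)-\chi(y'))$.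
\end{proof}

Thus every chart is locally bi-Lipschitz. Consequently $\mathcal{H}^n(M)<\infty$, non-empty open subsets of $M$ have positive measure, sets of full measure are dense, and a subset of $M$ is $\mathcal{H}^n$-null if and only if it is $\mathcal{L}^n$-null in charts.

\begin{lemma}\label{lem:lip}
Let $\Phi\colon M\times[0,R]\to M$ be $C^1$ with $\mathbf{F}(d_y\Phi\,\xi)\le\alpha\mathbf{F}(\xi)$ for all $\xi\in TM$ and $\mathbf{F}(\partial_s\Phi)\le\beta$ everywhere. If $f\colon X\to M$ and $u\colon X\to[0,R]$ are $1$-Lipschitz, then $x\mapsto\Phi(f(x),u(x))$ is $(\alpha+\beta)$-Lipschitz.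
\end{lemma}

\begin{proof}
Let $\gamma\colon[0,1]\to M$ be a piecewise $C^1$ curve from $y$ to $y'$ and let $s_\tau=(1-\tau)s+\tau s'$. The curve $\tau\mapsto\Phi(\gamma(\tau),s_\tau)$ has speed at most $\alpha\mathbf{F}(\gamma')+\beta|s-s'|$. Taking the infimum over $\gamma$ gives $d(\Phi(y,s),\Phi(y',s'))\le\alpha\,d(y,y')+\beta|s-s'|$.
\end{proof}

By compactness, such $\alpha$ and $\beta$ exist for every $C^1$ map $\Phi$.

\section{Reduction to real functions}\label{sec:reduction}

The core of all three theorems is the following statement.

\begin{proposition}\label{prop:main}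
Let $X$ be a compact metric space with $\mathcal{H}^n(X)\le\mathcal{H}^n(M)$, and let $f\colon X\to M$ be $1$-Lipschitz and essential. Then there is a distance-preserving map $G\colon M\to X$ with $f\circ G=\mathrm{id}_M$ and $\mathcal{H}^n(X\setminus G(M))=0$.
\end{proposition}

The hypotheses of Proposition~\ref{prop:main} are in force in Sections~\ref{sec:reduction}--\ref{sec:weak}. We first invert $f$ almost everywhere; for this only the surjectivity of $f$ itself is used.

\begin{lemma}\label{lem:inj}
\begin{enumerate}
\item[(a)] $\mathcal{H}^n(X)=\mathcal{H}^n(M)$, and $\mathcal{H}^n(f(A))=\mathcal{H}^n(A)$ for every Borel set $A\subset X$. Preimages of null sets are null.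
\item[(b)] The set $Y=\{y\in M: f^{-1}(y)\text{ is a single point}\}$ is Borel and has full measure, and the map $g\colon Y\to X$ with $f^{-1}(y)=\{g(y)\}$ is continuous.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $f$ is onto and $1$-Lipschitz,
\[
\mathcal{H}^n(M)\le\mathcal{H}^n(f(A))+\mathcal{H}^n(f(X\setminus A))\le\mathcal{H}^n(A)+\mathcal{H}^n(X\setminus A)=\mathcal{H}^n(X)\le\mathcal{H}^n(M)<\infty .
\]
All inequalities are equalities, and the second one is a sum of two inequalities between finite numbers, so each of them is an equality. A null set in $M$ lies in a Borel null set $Z$, and $\mathcal{H}^n(f^{-1}(Z))=\mathcal{H}^n(f(f^{-1}(Z)))\le\mathcal{H}^n(Z)=0$.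

(b) For disjoint compact sets $K,K'\subset X$, part (a) gives
\[
\mathcal{H}^n(f(K)\cap f(K'))=\mathcal{H}^n(f(K))+\mathcal{H}^n(f(K'))-\mathcal{H}^n(f(K\cup K'))=0 .
\]
Consider the closed balls in $X$ with rational radii and centers in a countable dense set. Any two distinct points of $X$ lie in two disjoint such balls, so $M\setminus Y$ is the union of the compact null sets $f(K)\cap f(K')$ over the countably many pairs of disjoint balls. If $y_k\to y$ in $Y$, every limit point $x$ of $g(y_k)$ satisfies $f(x)=y$, so $x=g(y)$; as $X$ is compact, $g(y_k)\to g(y)$.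
\end{proof}

Let $R=\operatorname{diam}X$; it is positive because $f$ is onto. The rest of the work is the following.

\begin{proposition}\label{prop:v}
For every $1$-Lipschitz function $u\colon X\to[0,R]$, the function $v=u\circ g\colon Y\to[0,R]$ is $1$-Lipschitz.
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:main} from Proposition~\ref{prop:v}]
Let $y,y'\in Y$ and take $u=d(g(y'),\cdot)$. Then $d(g(y),g(y'))=|v(y)-v(y')|\le d(y,y')$. The reverse inequality holds because $f$ is $1$-Lipschitz and $f\circ g=\mathrm{id}_Y$. So $g$ preserves distances. Since $Y$ is dense in $M$ and $X$ is complete, $g$ extends to a distance-preserving map $G\colon M\to X$, and $f\circ G=\mathrm{id}_M$ by continuity. Finally $f^{-1}(Y)=g(Y)\subset G(M)$, so $X\setminus G(M)\subset f^{-1}(M\setminus Y)$, which is null by Lemma~\ref{lem:inj}.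
\end{proof}

For Sections~\ref{sec:rect}--\ref{sec:weak} we fix $u$ and $v=u\circ g$. At this point $v$ is only known to be bounded and continuous on $Y$.

\section{The graph of $v$ is rectifiable}\label{sec:rect}

To speak of a derivative of $v$ we need the graph of $v$ to be covered, up to a negligible part, by $C^1$ graphs. Let $\psi\colon U\to\mathbb{R}^n$ be a chart that is bi-Lipschitz onto its open image (Lemma~\ref{lem:chart}), and let $U_0$ be an open set with compact closure $\overline{U_0}\subset U$. Put
\[
E=\{(\psi(f(x)),u(x)): x\in X,\ f(x)\in\overline{U_0}\}\subset\mathbb{R}^n\times\mathbb{R}.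
\]
This is the image of the compact set $f^{-1}(\overline{U_0})$ under a Lipschitz map, so $E$ is compact and $\mathcal{H}^n(E)<\infty$.

We split $E$ into a rectifiable and an unrectifiable part. Consider the countable unions $\mathcal{R}$ of images of Lipschitz maps $\mathbb{R}^n\to\mathbb{R}^{n+1}$. They are $\sigma$-compact. The union $\mathcal{R}^*$ of a maximizing sequence for $\mathcal{H}^n(E\cap\mathcal{R})$ is again of this form and attains the supremum. Put $E_r=E\cap\mathcal{R}^*$ and $E_u=E\setminus\mathcal{R}^*$. If $\mathcal{H}^n(E_u\cap h(\mathbb{R}^n))>0$ for some Lipschitz map $h$, then $\mathcal{R}^*\cup h(\mathbb{R}^n)$ would exceed the supremum. So the Borel set $E_u$ is purely $n$-unrectifiable.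

The projection theorem says nothing about the one projection $(z,s)\mapsto z$ that corresponds to $f$, and Example~\ref{ex:cantor} shows that a single direction can be exceptional. We therefore realize the nearby projections by maps homotopic to $f$ with Lipschitz constant close to $1$.

\begin{lemma}\label{lem:unrect}
The Borel set $S=\{x\in X:f(x)\in\overline{U_0},\ (\psi(f(x)),u(x))\in E_u\}$ is $\mathcal{H}^n$-null.
\end{lemma}

\begin{proof}
Choose $\varphi\in C_c^\infty(U)$ with $0\le\varphi\le1$ and $\varphi=1$ on $\overline{U_0}$, and choose $\delta>0$ such that the closed $R\delta$-neighborhood of the compact set $\psi(\operatorname{spt}\varphi)$ lies in $\psi(U)$. For $W\in\mathbb{R}^n$ with $|W|\le\delta$ define $P_W\colon M\times[0,R]\to M$ by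
\[
P_W(y,s)=\psi^{-1}\big(\psi(y)+s\,\varphi(y)W\big)\quad(y\in U),\qquad P_W(y,s)=y\quad(y\notin\operatorname{spt}\varphi).
\]
The two formulas agree where both apply, $P_W(y,s)$ is smooth in $(y,s,W)$, and $P_0(y,s)=y$. On the compact set of all $(\xi,s,W)$ with $\mathbf{F}(\xi)=1$, $s\in[0,R]$, $|W|\le\delta$, the functions $\mathbf{F}(d_yP_W\,\xi)$ and $\mathbf{F}(\partial_sP_W)$ are continuous, and at $W=0$ they equal $1$ and $0$. By uniform continuity there is $\varepsilon(W)\ge0$ with $\varepsilon(W)\to0$ as $W\to0$ such that $\mathbf{F}(d_yP_W\,\xi)\le(1+\varepsilon(W))\mathbf{F}(\xi)$ and $\mathbf{F}(\partial_sP_W)\le\varepsilon(W)$. By Lemma~\ref{lem:lip}, the map $f_W(x)=P_W(f(x),u(x))$ is $(1+2\varepsilon(W))$-Lipschitz. It is homotopic to $f$ through $f_{\tau W}$, $\tau\in[0,1]$, and therefore onto.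

Let $L_W\colon\mathbb{R}^{n+1}\to\mathbb{R}^n$, $L_W(z,s)=z+sW$. For $x\in S$ we have $\varphi(f(x))=1$, so $\psi(f_W(x))=L_W(\psi(f(x)),u(x))\in L_W(E_u)$. The kernel of $L_W$ is spanned by $e(W)=(-W,1)/\sqrt{1+|W|^2}$. Hence $L_W=L_W\circ\pi_{e(W)}$, and $L_W(E_u)$ is null whenever $\pi_{e(W)}(E_u)$ is null. The map $W\mapsto e(W)$ is a diffeomorphism of $\mathbb{R}^n$ onto an open hemisphere of $S^n$, so by (F3) the set $L_W(E_u)$ is null for almost every $W$. For such $W$ with $|W|\le\delta$, the set $f_W(S)\subset\psi^{-1}(L_W(E_u)\cap\psi(U))$ is null, and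
\[
\mathcal{H}^n(M)=\mathcal{H}^n(f_W(X))\le\mathcal{H}^n(f_W(X\setminus S))\le(1+2\varepsilon(W))^n\big(\mathcal{H}^n(X)-\mathcal{H}^n(S)\big).
\]
Letting $W\to0$ through such $W$ and using $\mathcal{H}^n(X)=\mathcal{H}^n(M)$, we get $\mathcal{H}^n(S)=0$.
\end{proof}

\begin{lemma}\label{lem:pieces}
There are countably many pairwise disjoint Borel sets $D_i\subset Y$ with $\mathcal{H}^n(M\setminus\bigcup_iD_i)=0$, open sets $U_i\supset D_i$ of $M$, and $C^1$ functions $w_i\colon U_i\to\mathbb{R}$ with $v=w_i$ on $D_i$.
\end{lemma}

\begin{proof}
Work first with $\psi,U_0,E$ as above, and let $q(z,s)=z$. We cover $E$ by $C^1$ graphs and by the preimage under $q$ of a null set.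

Every point of $E_u$ comes from a point of $S$, so $q(E_u)=\psi(f(S))$, which is null by Lemma~\ref{lem:unrect}. By (F2), for each Lipschitz map $h$ in the union $\mathcal{R}^*$ there are $C^1$ maps $h^{(k)}$ with $\mathcal{L}^n(\{h\ne h^{(k)}\})<1/k$; the set of points where $h$ differs from every $h^{(k)}$ is null, and so is its image under the Lipschitz map $q\circ h$. Thus there are countably many $C^1$ maps $h_j\colon\mathbb{R}^n\to\mathbb{R}^{n+1}$ such that $q(E_r\setminus\bigcup_jh_j(\mathbb{R}^n))$ is null. By (F1), $q\circ h_j$ maps its critical set to a null set. Near a regular point, the inverse function theorem gives an open neighborhood $\Omega$ that $q\circ h_j$ maps $C^1$-diffeomorphically onto an open set $O$, and $h_j(\Omega)$ is the graph over $O$ of the last coordinate of $h_j\circ(q\circ h_j|_\Omega)^{-1}$. Countably many such $\Omega$ cover the open set of regular points.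

Altogether there are a Borel null set $Z\subset\mathbb{R}^n$ and $C^1$ functions $v_i\colon O_i\to\mathbb{R}$ on open sets with $E\subset q^{-1}(Z)\cup\bigcup_i\operatorname{graph}(v_i)$. If $y\in Y\cap U_0$ and $\psi(y)\notin Z$, then $(\psi(y),v(y))=(\psi(f(g(y))),u(g(y)))\in E$ lies on the graph of some $v_i$. So the sets $\{y\in Y\cap U_0:\psi(y)\in O_i,\ v(y)=v_i(\psi(y))\}$ cover almost all of $U_0$. They are Borel because $Y$ is Borel and $v$ is continuous on $Y$, and on them $v$ equals $w_i=v_i\circ\psi$, which is $C^1$ on $\psi^{-1}(O_i)$. Cover $M$ by finitely many sets $U_0$, enumerate all the sets obtained, and remove from each one its predecessors.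
\end{proof}

Define a Borel covector field $\lambda$ almost everywhere on $M$ by $\lambda=dw_i$ on $D_i$. It is the candidate for the derivative of $v$.

\section{The slope is at most one}\label{sec:slope}

If $\mathbf{F}^*(\lambda)>1$ near a point, then on a piece of $X$ the distance dominates both $d(f(x),f(x'))$ and $|u(x)-u(x')|$, hence essentially the norm $\max(N(\xi),|a\cdot\xi|)$. For $n\geq2$ this norm agrees with $N$ in some directions, so $f$ need not contract as in Section~\ref{sec:circle}; but its unit ball has smaller volume, and by Lemma~\ref{lem:norm} this suffices.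

\begin{lemma}\label{lem:slope}
$\mathbf{F}^*(\lambda)\le1$ almost everywhere.
\end{lemma}

\begin{proof}
Suppose that $D'=\{y\in D_i:\mathbf{F}^*(dw_i(y))>1\}$ has positive measure for some $i$. There is $p\in D'$ such that every neighborhood of $p$ meets $D'$ in positive measure; otherwise countably many open sets meeting $D'$ in null sets would cover $D'$. Fix a chart $\chi$ and the norm $N$ at $p$ as in Lemma~\ref{lem:chart}, and let $a$ be the gradient of $w_i\circ\chi^{-1}$ at $0$. Then $N^*(a)=\mathbf{F}^*(dw_i(p))>1$. Put
\[
\|\xi\|=\max\big(N(\xi),|a\cdot\xi|\big),\qquad K=\{\|\cdot\|\le1\}\subset B_N .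
\]
The open set $\{N(\xi)<1,\ a\cdot\xi>1\}\subset B_N\setminus K$ is non-empty because $N^*(a)>1$. So $\mathcal{L}^n(K)<\mathcal{L}^n(B_N)$, and we can fix $\eta\in(0,1)$ with $(1+\eta)^{3n}\mathcal{L}^n(K)<\mathcal{L}^n(B_N)$. Take $O\subset U_i$ as in Lemma~\ref{lem:chart}, so small that $N^*(\nabla(w_i\circ\chi^{-1})-a)\le\eta$ on $\chi(O)$. Integrating along segments in the convex set $\chi(O)$, we get
\[
|w_i(y)-w_i(y')-a\cdot\xi|\le\eta N(\xi)\qquad\text{for }y,y'\in O,\ \xi=\chi(y)-\chi(y').
\]
Let $A'=D'\cap O$ and $A=f^{-1}(A')=g(A')$. For $x,x'\in A$ with images $y,y'$ we have $u(x)=w_i(y)$ and $u(x')=w_i(y')$, so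
\[
N(\xi)\le(1+\eta)\,d(y,y')\le(1+\eta)\,d(x,x'),
\]
\[
|a\cdot\xi|\le|u(x)-u(x')|+\eta N(\xi)\le(1+\eta+\eta^2)\,d(x,x')\le(1+\eta)^2d(x,x').
\]
Thus $\chi\circ f\colon A\to(\mathbb{R}^n,\|\cdot\|)$ is $(1+\eta)^2$-Lipschitz, while $\chi^{-1}\colon(\chi(O),N)\to M$ is $(1+\eta)$-Lipschitz. By Lemma~\ref{lem:norm} for both norms and Lemma~\ref{lem:inj}(a),
\[
\frac{\omega_n}{\mathcal{L}^n(K)}\mathcal{L}^n(\chi(A'))\le(1+\eta)^{2n}\mathcal{H}^n(A)=(1+\eta)^{2n}\mathcal{H}^n(A')\le(1+\eta)^{3n}\frac{\omega_n}{\mathcal{L}^n(B_N)}\mathcal{L}^n(\chi(A')).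
\]
Since $0<\mathcal{L}^n(\chi(A'))<\infty$, this gives $\mathcal{L}^n(B_N)\le(1+\eta)^{3n}\mathcal{L}^n(K)$, contrary to the choice of $\eta$.
\end{proof}

After removing a Borel null set from each $D_i$, we assume that $\mathbf{F}^*(dw_i)\le1$ everywhere on $D_i$.

\section{The weak derivative}\label{sec:weak}

A bound on $\lambda$ does not yet bound the oscillation of $v$: in Example~\ref{ex:cut} the function $v$ is piecewise smooth with slope at most $1$ and still jumps. We must show that $\lambda$ is the derivative of $v$ in the sense of distributions, that is, an integration by parts formula against every smooth vector field $V$. Such a formula is the vanishing of a first variation of volume, and the variation is to flow $f(x)$ along $V$ for a time proportional to $u(x)$.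

The measure $\mathcal{H}^n$ of a continuous Finsler metric need not have a smooth density, so we use the volume measure $\nu$ of an auxiliary smooth Riemannian metric (the given one, if $M$ is Riemannian). In a chart $\nu=\rho\,dx$ with $\rho>0$ smooth, so $\nu$ and $\mathcal{H}^n$ have the same null sets. For a $C^1$ map $h$ from an open subset of $M$ to $M$, let $\operatorname{Jac}h\ge0$ be the factor by which $dh$ scales the volume; in charts around $y$ and $h(y)$ with densities $\rho,\tilde\rho$ it is $\tilde\rho(h(y))|\det Dh(y)|/\rho(y)$. It is multiplicative under composition of differentials. Cutting a Borel set $D$ into countably many pieces that lie in charts and are mapped into charts, (F1) gives $\nu(h(D))\le\int_D\operatorname{Jac}h\,d\nu$. The divergence is $\operatorname{div}V=\rho^{-1}\sum_j\partial_j(\rho V^j)$.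

\begin{lemma}\label{lem:weak}
For every smooth vector field $V$ on $M$,
\begin{equation}\label{eq:ibp}
\int_Mv\operatorname{div}V\,d\nu=-\int_M\lambda(V)\,d\nu .
\end{equation}
\end{lemma}

\begin{proof}
Let $\mathrm{Fl}_\tau$, $\tau\in\mathbb{R}$, be the flow of $V$, and for $t\in\mathbb{R}$ put $f_t(x)=\mathrm{Fl}_{tu(x)}(f(x))$. By Lemma~\ref{lem:lip}, applied to $\Phi(y,s)=\mathrm{Fl}_{ts}(y)$, the map $f_t$ is Lipschitz. It is homotopic to $f$ through $f_{\tau t}$, $\tau\in[0,1]$, and therefore onto. The set $X_0=f^{-1}(M\setminus\bigcup_iD_i)$ is null by Lemma~\ref{lem:inj}(a), so $f_t(X_0)$ is null. This is the point where a jump or a singular part of $v$ is excluded: the part of $X$ over the exceptional set is too small to fill any gap.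

If $f(x)=y\in D_i$, then $x=g(y)$ and $u(x)=w_i(y)$, so $f_t(x)=h(y)$ for the $C^1$ map $h\colon U_i\to M$, $h(y)=\mathrm{Fl}_{tw_i(y)}(y)$. Write $\tau=tw_i(y)$. The chain rule and the invariance $d\mathrm{Fl}_\tau(V(y))=V(\mathrm{Fl}_\tau(y))$ give, for $\xi\in T_yM$,
\[
dh(\xi)=d\mathrm{Fl}_\tau(\xi)+t\,dw_i(\xi)\,V(h(y))=d\mathrm{Fl}_\tau\big(\xi+t\,dw_i(\xi)V(y)\big).
\]
The endomorphism $\xi\mapsto\xi+t\,dw_i(\xi)V(y)$ of $T_yM$ differs from the identity by a map of rank at most one and trace $t\,dw_i(V)$, so its determinant is $1+t\,dw_i(V)$. Hence $\operatorname{Jac}h(y)=J(\tau,y)\,|1+t\,dw_i(V)|$ with $J(\tau,y)=\operatorname{Jac}\mathrm{Fl}_\tau(y)$. The function $J$ is positive and smooth, and $J(0,y)=1$. Differentiating $\rho(\mathrm{Fl}_\tau(y))\det D\mathrm{Fl}_\tau(y)/\rho(y)$ at $\tau=0$ in a chart gives $\partial_\tau J(0,y)=\rho^{-1}\nabla\rho\cdot V+\operatorname{tr}DV=\operatorname{div}V$. By Taylor's formula and compactness, $J(\tau,y)=1+\tau\operatorname{div}V+\theta$ with $|\theta|\le C_1\tau^2$ for $|\tau|\le1$ and all $y\in M$.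

Let $m=\max\mathbf{F}(V)$ and $|t|\le\min(1/R,1/(m+1))$. On $D_i$ we have $w_i=v\in[0,R]$ and $|\lambda(V)|\le m$ by Lemma~\ref{lem:slope}; so $|\tau|\le1$, $0<1+t\lambda(V)<2$, and
\[
\operatorname{Jac}h=(1+tv\operatorname{div}V+\theta)(1+t\lambda(V))\le1+t\big(v\operatorname{div}V+\lambda(V)\big)+Ct^2
\]
with $C=Rm\max|\operatorname{div}V|+2C_1R^2$, independent of $i$. Since $f_t$ is onto, $f_t(X_0)$ is null, and the $D_i$ are disjoint and fill $M$ up to a null set,
\[
\nu(M)\le\sum_i\int_{D_i}\operatorname{Jac}h\,d\nu\le\nu(M)+t\int_M\big(v\operatorname{div}V+\lambda(V)\big)\,d\nu+Ct^2\nu(M).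
\]
Dividing by $|t|$ and letting $t\to0^+$ and $t\to0^-$ shows that the integral vanishes.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:v}]
Fix $\eta\in(0,1)$.

\emph{Local estimate.} Let $p\in M$ and let $\chi$, $N$, $O=O_p$, $r$ be as in Lemma~\ref{lem:chart}. On $\Omega=\chi(O)=\{N<r\}$ let $\hat v=v\circ\chi^{-1}$, defined on the set $\chi(Y\cap O)$ of full measure, and let $b=(b_1,\dots,b_n)$ be the coordinates of $\lambda$. For $\zeta\in C_c^\infty(\Omega)$ apply \eqref{eq:ibp} to the field $V=\rho^{-1}\zeta\,\partial_j$, extended by zero. Then $\operatorname{div}V\,d\nu=\partial_j\zeta\,dx$ and $\lambda(V)\,d\nu=b_j\zeta\,dx$, so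
\[
\int_\Omega\hat v\,\partial_j\zeta\,dx=-\int_\Omega b_j\,\zeta\,dx .
\]
By Lemma~\ref{lem:slope} and Lemma~\ref{lem:chart}(a), at almost every point $|b\cdot\xi|\le(1+\eta)N(\xi)$ for all $\xi\in\mathbb{R}^n$. Let $\theta_\varepsilon\ge0$ be smooth, supported in $\{N\le\varepsilon\}$, with integral $1$, and put $\hat v_\varepsilon(z)=\int\hat v(z')\theta_\varepsilon(z-z')\,dz'$ for $N(z)<r-\varepsilon$. Differentiating under the integral and using the identity with $\zeta=\theta_\varepsilon(z-\cdot)$, we get $\nabla\hat v_\varepsilon(z)=\int b(z')\theta_\varepsilon(z-z')\,dz'$, hence $|\nabla\hat v_\varepsilon(z)\cdot\xi|\le(1+\eta)N(\xi)$. Integration along segments shows that $\hat v_\varepsilon$ is $(1+\eta)$-Lipschitz with respect to $N$ on the ball $\{N<r-\varepsilon\}$. For $y\in Y\cap O$, the number $\hat v_\varepsilon(\chi(y))$ is an average of values of $v$ at points of $Y$ near $y$, so it tends to $v(y)$ as $\varepsilon\to0$ by the continuity of $v$ on $Y$. With Lemma~\ref{lem:chart}(b),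
\begin{equation}\label{eq:local}
|v(y)-v(y')|\le(1+\eta)N(\chi(y)-\chi(y'))\le(1+\eta)^2d(y,y')\qquad\text{for }y,y'\in Y\cap O_p .
\end{equation}

\emph{Chaining.} Let $y,y'\in Y$ and $\kappa>0$, and let $\gamma\colon[0,1]\to M$ be a piecewise $C^1$ curve from $y$ to $y'$ of length at most $d(y,y')+\kappa$. By the Lebesgue number lemma there are $0=t_0<\dots<t_l=1$ and points $p_k$ with $\gamma([t_{k-1},t_k])\subset O_{p_k}$. The points $\gamma(t_k)$ need not lie in $Y$, but $Y$ is dense: for $0<k<l$ choose $y_k\in Y\cap O_{p_k}\cap O_{p_{k+1}}$ with $d(y_k,\gamma(t_k))<\kappa/l$, and put $y_0=y$, $y_l=y'$. Then $y_{k-1},y_k\in Y\cap O_{p_k}$, and \eqref{eq:local} gives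
\[
|v(y)-v(y')|\le(1+\eta)^2\sum_{k=1}^ld(y_{k-1},y_k)\le(1+\eta)^2\big(d(y,y')+3\kappa\big).
\]
Let $\kappa\to0$ and $\eta\to0$.
\end{proof}

This completes the proof of Proposition~\ref{prop:main}.

\section{Proofs of the theorems}\label{sec:proofs}

We recall two facts from topology. If $P$ is a connected non-compact $n$-manifold, then $H_n(P;\Lambda)=0$ for $\Lambda=\mathbb{Z}$ and $\Lambda=\mathbb{Z}/2$. Invariance of domain states that an injective continuous map between $n$-manifolds without boundary is open. For closed connected $n$-manifolds $X,M$ we have $H_n(\cdot\,;\mathbb{Z}/2)\cong\mathbb{Z}/2$, and $H_n(\cdot\,;\mathbb{Z})\cong\mathbb{Z}$ if they are oriented; the mod $2$ degree and the degree of a map $X\to M$ are the numbers by which it acts on these groups, and they are homotopy invariants.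

\begin{lemma}\label{lem:degree}
Let $X$ and $M$ be closed connected $n$-manifolds, $n\geq1$. A continuous map $f\colon X\to M$ is essential if its mod $2$ degree is non-zero, or if $X$ and $M$ are oriented and its degree is non-zero.
\end{lemma}

\begin{proof}
If $h\simeq f$ misses a point $p$, then $h_*=f_*$ factors through $H_n(M\setminus\{p\};\Lambda)$, which vanishes because $M\setminus\{p\}$ is a connected non-compact $n$-manifold.
\end{proof}

Both proofs below are written for a continuous reversible Finsler metric on $M$, so they also prove Theorem~\ref{thm:C}.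

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The space $X$ is compact, and $f$ is essential by Lemma~\ref{lem:degree}. Let $G$ be the map of Proposition~\ref{prop:main}. It is injective and continuous, so $G(M)$ is open in $X$ by invariance of domain. It is also compact and non-empty, and $X$ is connected, so $G(M)=X$. Hence $G$ is an isometry onto $X$ and $f=G^{-1}$.
\end{proof}

\begin{remark}
No smooth structure on the manifold underlying $X$ is used. By Lemma~\ref{lem:degree}, the same proof applies without orientations if ``degree'' is replaced by ``mod $2$ degree''.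
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The implication (1)$\Rightarrow$(2) is Proposition~\ref{prop:main}. Assume (2). Then $\mathcal{H}^n(X)\le\mathcal{H}^n(G(M))+\mathcal{H}^n(X\setminus G(M))=\mathcal{H}^n(M)$. If $h\simeq f$, then $h\circ G\simeq f\circ G=\mathrm{id}_M$. The identity has mod $2$ degree $1$, so $h\circ G$ is onto by Lemma~\ref{lem:degree}, and so is $h$. This proves (1).

Now let (1) and (2) hold. Any map $G'$ with $f\circ G'=\mathrm{id}_M$ satisfies $G'(y)\in f^{-1}(y)=\{g(y)\}$ for $y$ in the dense set $Y$ of Lemma~\ref{lem:inj}. This applies to $G$ as well, so a continuous $G'$ equals $G$.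

The support of $\mathcal{H}^n$ is the set of points all of whose open neighborhoods have positive measure. If an open set $\Omega\subset X$ meets $G(M)$, then $\mathcal{H}^n(\Omega)\ge\mathcal{H}^n(G(G^{-1}(\Omega)))=\mathcal{H}^n(G^{-1}(\Omega))>0$, since $G^{-1}(\Omega)$ is open and non-empty. The set $X\setminus G(M)$ is open and null. So the support is $G(M)$. If every non-empty open subset of $X$ has positive measure, then $G(M)=X$ and $f=G^{-1}$ is an isometric homeomorphism. Conversely, if $f$ is an isometric homeomorphism, then $X$ is isometric to $M$, whose non-empty open subsets have positive measure.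
\end{proof}

\subsection*{The role of the hypotheses}
Essentiality is used three times: for $f$ in Lemma~\ref{lem:inj}, for $f_W$ in Lemma~\ref{lem:unrect} and for $f_t$ in Lemma~\ref{lem:weak}. Examples~\ref{ex:cantor} and~\ref{ex:cut} show surjective maps for which a tilted map fails to be onto. The volume bound enters Lemmas~\ref{lem:inj}, \ref{lem:unrect} and~\ref{lem:slope} as an exact count, and Lemma~\ref{lem:weak} through the almost everywhere injectivity of $f$ and the nullity of $X_0$. The symmetry of the norms is used in the Brunn--Minkowski step of Lemma~\ref{lem:norm}. Two further examples mark the limits of the statements.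

\begin{example}
The volume hypothesis cannot be relaxed to $\mathcal{H}^n(X)\le(1+\varepsilon)\mathcal{H}^n(M)$. Let $X$ be $M$ with the distance multiplied by $(1+\varepsilon)^{1/n}$. The identity $X\to M$ is a $1$-Lipschitz homeomorphism, $\mathcal{H}^n(X)=(1+\varepsilon)\mathcal{H}^n(M)$, and no distance between distinct points is preserved.
\end{example}

\begin{example}
Null open sets cannot be excluded in Theorem~\ref{thm:B}. For $n\ge2$ glue the interval $[0,1]$ to $M$ by identifying $0$ with a point $p$, put $d(y,s)=d(y,p)+s$ for $y\in M$, $s\in[0,1]$, and let $f$ be the identity on $M$ and send the interval to $p$. Then $f$ is $1$-Lipschitz, the interval is $\mathcal{H}^n$-null, and the inclusion $G\colon M\to X$ satisfies (2). So $f$ is essential and $\mathcal{H}^n(X)=\mathcal{H}^n(M)$, but $f$ is not injective.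
\end{example}

\begin{thebibliography}{9}

\bibitem{Federer}
Federer, \emph{Geometric Measure Theory}.

\bibitem{Marti}
Denis Marti, \emph{The Lipschitz-volume rigidity problem for metric manifolds}, arXiv:2501.05974 (2025).

\end{thebibliography}
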